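# Purity, geometric purity and open covers of the Balmer spectrum

## Theorems A, B, D and Corollary C

Throughout, $\mathcal T$ is a rigidly-compactly generated tensor-triangulated (tt-) category with unit $\mathbf 1$, compact part $\mathcal T^\omega$ and Balmer spectrum $\operatorname{Spc}(\mathcal T^\omega)$. The terms in the statements are defined in the next section.

**Theorem A.** There is a rigidly-compactly generated tt-category $\mathcal T$ such that, for every cover of $\operatorname{Spc}(\mathcal T^\omega)$ by quasi-compact open subsets, some member $U$ of the cover satisfies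
$$\mathrm{Zg}(\mathcal T(U))\neq \mathrm{GZg}(\mathcal T(U)).$$

This answers a question from Juan Omar Gómez, Maurcio Medina-Barcenas, Greg Stevenson, Bernardo Villarreal and Ángel Zaldivar-Corichi, "Geometric purity and the frame of smashing ideals", arXiv:2601.20744 (2026): *does every $\mathcal T$ admit a cover $\{U_i\}$ of its spectrum by quasi-compact opens with $\mathrm{Zg}(\mathcal T(U_i))=\mathrm{GZg}(\mathcal T(U_i))$ for all $i$?* The answer is no.

Three further results say how far the failure goes. For $\mathcal T\ne 0$ put $X=\operatorname{Spc}(\mathcal T^\omega)$ and $R=\mathrm{End}_{\mathcal T}(\mathbf 1)$, a commutative ring. For $r\in R$ let $D(r)=X\setminus\operatorname{supp}(\mathrm{cone}\,r)$, the set of primes at which $r$ becomes invertible. For a maximal ideal $\mathfrak m\subset R$ let $X_{\mathfrak m}=\bigcap_{r\notin\mathfrak m}D(r)$ with the subspace topology.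

**Theorem B.** Let $\mathcal T\neq 0$ be rigidly-compactly generated. The following are equivalent.

1. $\mathrm{Zg}(\mathcal T)=\mathrm{GZg}(\mathcal T)$.
2. Every g-pure triangle in $\mathcal T$ is pure.
3. Every $f:\mathbf 1\to x$ in $\mathcal T$ with $\iota_{\mathcal P}^*f=0$ for all $\mathcal P$ is zero.
4. For every finite open cover $X=U_1\cup\dots\cup U_n$ there are $r_i\in R$ with $\sum r_i=1$ and $D(r_i)\subseteq U_i$.
5. For every maximal ideal $\mathfrak m\subset R$, the space $X_{\mathfrak m}$ has exactly one closed point.

**Corollary C.**
(a) $\mathcal T$ admits a cover as in the question if and only if every $\mathcal P\in\operatorname{Spc}(\mathcal T^\omega)$ has a quasi-compact open neighbourhood $U$ such that $\mathcal T(U)$ satisfies condition 5 of Theorem B, where $\operatorname{Spc}(\mathcal T(U)^\omega)\cong U$ and $R=\mathrm{End}_{\mathcal T(U)}(\mathbf 1)$.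
(b) If Balmer's graded comparison map $\operatorname{Spc}(\mathcal T^\omega)\to\operatorname{Spec}^h(R^\bullet)$, $R^\bullet=\mathrm{End}^\bullet(\mathbf 1)$, is a homeomorphism, then $\mathrm{Zg}(\mathcal T)=\mathrm{GZg}(\mathcal T)$.
(c) If $\operatorname{Spc}(\mathcal T^\omega)$ has Krull dimension $0$, then $\mathrm{Zg}(\mathcal T)=\mathrm{GZg}(\mathcal T)$. The category constructed for Theorem A has spectrum of Krull dimension $1$, so $1$ is the smallest dimension in which the asserted property can fail.

**Theorem D.** There is a rigidly-compactly generated $\mathcal T$ whose spectrum is noetherian, irreducible and of Krull dimension at most $2$, such that $\mathrm{Zg}(\mathcal T(U))\neq\mathrm{GZg}(\mathcal T(U))$ for every nonempty quasi-compact open $U$.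

Here is what Theorem A says in plain words. Purity is tested against compact objects. Geometric purity is tested stalk by stalk, and is weaker: a map can be invisible at every stalk and yet be visible to a compact object. One might hope that the two notions agree once we restrict to small enough open sets. In the example for Theorem A there is one point of the spectrum none of whose neighbourhoods is small enough. In the example for Theorem D no nonempty open set is.

## Phantom maps, stalks and restriction to open sets

**Definition (purity).** A map $f:z\to x$ is *phantom* if $fg=0$ for every $g:c\to z$ with $c$ compact. A triangle $x\to y\to z\xrightarrow{\delta}x[1]$ is *pure* if $\delta$ is phantom; it is split if and only if $\delta=0$. An object $x$ is *pure-injective* if every pure triangle $x\to y\to z\to x[1]$ splits. The set $\mathrm{Zg}(\mathcal T)$ consists of the isomorphism classes of indecomposable pure-injectives.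

The set $\mathrm{Zg}(\mathcal T)$ carries the Ziegler topology, but we only ask whether two subsets coincide, so the topology plays no role below.

*Examples.* In $D(k)$, $k$ a field, every object is a sum of shifts of $k$, so phantom maps vanish and every object is pure-injective. In $D(\mathbb Z)$, take the sequence $0\to\bigoplus_p\mathbb Z/p\to\prod_p\mathbb Z/p\to Q\to0$ over all primes $p$. It is a pure exact sequence of groups: if $s\in\prod_p\mathbb Z/p$ and $ns\in\bigoplus_p\mathbb Z/p$, then $ns=ns'$ with $s'$ obtained from $s$ by setting to $0$ the coordinates where $ns$ vanishes. So every map from a finitely generated group $C$ to $Q$ lifts. A compact object of $D(\mathbb Z)$ is a finite sum of shifts of such groups $C$, and the only other shift with maps to $Q$ is $C[-1]$, where the composite with $\delta$ lies in $\mathrm{Ext}^2=0$. So $\delta:Q\to\bigoplus_p\mathbb Z/p\,[1]$ is phantom. It is nonzero, because $Q$ is a nonzero divisible group while $\prod_p\mathbb Z/p$ contains no nonzero divisible subgroup.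

The object $\mathbb F_p\in D(\mathbb Z)$ is pure-injective, for a reason that we shall meet again. Since $R\mathrm{Hom}(\mathbb F_p,\mathbb Z)=\mathbb F_p[-1]$, we have $z\otimes^L\mathbb F_p=R\mathrm{Hom}(\mathbb F_p,z)[1]$, hence naturally in $z$
$$\mathrm{Hom}(z,\mathbb F_p[1])=\mathrm{Hom}_{D(\mathbb F_p)}(z\otimes^L\mathbb F_p,\mathbb F_p[1])=\mathrm{Hom}(\mathbb F_p,z)^*,$$
where $*$ is the $\mathbb F_p$-dual. By naturality (Yoneda) this isomorphism has the form $f\mapsto(g\mapsto \mathrm{tr}(fg))$ for one linear form $\mathrm{tr}$ on $\mathrm{Hom}(\mathbb F_p,\mathbb F_p[1])$. If $f$ is phantom, then $fg=0$ for all $g:\mathbb F_p\to z$, as $\mathbb F_p$ is compact; so $f=0$.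

**Definition (restriction and stalks).** The *support* of a compact object $c$ is $\operatorname{supp}(c)=\{\mathcal P: c\notin\mathcal P\}$. For $U\subseteq\operatorname{Spc}(\mathcal T^\omega)$ quasi-compact open with complement $Z$, let $\mathcal T^\omega_Z$ be the thick $\otimes$-ideal of compact objects supported in $Z$ and $\mathcal T(U)=\mathcal T/\mathrm{loc}(\mathcal T^\omega_Z)$. For a prime $\mathcal P$, the *stalk* is $\mathcal T_{\mathcal P}=\mathcal T/\mathrm{loc}(\mathcal P)$, with quotient functor $\iota^*_{\mathcal P}$. Both are again rigidly-compactly generated tt-categories.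

*Example.* Let $Y$ be a quasi-compact quasi-separated scheme and $\mathcal T=D_{qc}(Y)$. Then $\mathcal T^\omega=\mathrm{Perf}(Y)$, the point $y\in Y$ corresponds to the prime $\{a: a_y=0\}$, the restriction to $U$ is $D_{qc}(U)$, and the stalk at $y$ is $D(\mathcal O_{Y,y})$.

**Definition (geometric purity).** A triangle is *g-pure* if its image under $\iota_{\mathcal P}^*$ is pure in $\mathcal T_{\mathcal P}$ for every $\mathcal P$. An object $x$ is *g-pure-injective* if every g-pure triangle $x\to y\to z\to x[1]$ splits. Every pure triangle is g-pure, so g-pure-injective objects are pure-injective. The set $\mathrm{GZg}(\mathcal T)\subseteq\mathrm{Zg}(\mathcal T)$ consists of the classes of indecomposable g-pure-injectives.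

We call a map $f$ *locally zero* if $\iota^*_{\mathcal P}f=0$ for all $\mathcal P$. A triangle whose third map is locally zero is g-pure, because it splits at each stalk.

We use the following standard facts. Let $\mathcal S\subseteq\mathcal T^\omega$ be a thick $\otimes$-ideal and $q^*:\mathcal T\to\mathcal T/\mathrm{loc}(\mathcal S)$ the quotient functor.

- **(Q)** $q^*$ preserves coproducts, tensor products and compact objects; it sends a set of generators to a set of generators; and $\ker(q^*)\cap\mathcal T^\omega=\mathcal S$.
- **(N)** A map from a compact object to an object of $\mathrm{loc}(\mathcal S)$ factors through an object of $\mathcal S$ (Neeman, *Triangulated Categories*, Thm 4.3.3). Hence, if $c$ is compact and $f:c\to x$ satisfies $q^*f=0$, then $f$ factors through an object of $\mathcal S$: in a Verdier quotient, $q^*f=0$ means that $f$ factors through an object of $\mathrm{loc}(\mathcal S)$.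
- **(L)** If $\mathrm{Hom}(d,y)=0$ for all $d\in\mathcal S$, then $\mathrm{Hom}(q^*x,q^*y)=\mathrm{Hom}_{\mathcal T}(x,y)$ for all $x$. Indeed the objects $d$ with $\mathrm{Hom}(d[i],y)=0$ for all $i$ form a localizing subcategory containing $\mathcal S$, hence $\mathrm{loc}(\mathcal S)$. A map $q^*x\to q^*y$ is a fraction $x\leftarrow x'\to y$ in which the cone of $x'\to x$ lies in $\mathrm{loc}(\mathcal S)$, and for such $x'$ the map $\mathrm{Hom}(x,y)\to\mathrm{Hom}(x',y)$ is bijective.
- **(S)** (Balmer) Complements of quasi-compact opens are exactly the sets $\operatorname{supp}(c)$, $c\in\mathcal T^\omega$. For compact $a,b$: $\operatorname{supp}(a\otimes b)=\operatorname{supp}a\cap\operatorname{supp}b$; $\operatorname{supp}a=\emptyset$ if and only if $a=0$; and $\operatorname{supp}a\subseteq\operatorname{supp}b$ if and only if $a\in\langle b\rangle$, the thick $\otimes$-ideal generated by $b$.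
- **(U)** $\operatorname{Spc}(\mathcal T(U)^\omega)\cong U$.

## Affine schemes, the projective line, and spreading out from a stalk

**Affine schemes.** Let $\mathcal T=D(A)$ for a commutative ring $A$. Let $\delta:z\to x[1]$ be the third map of a g-pure triangle and $g:c\to z$ with $c$ perfect. Then $\delta g$ lies in the $A$-module $\mathrm{Hom}(c,x[1])$, and $\mathrm{Hom}(c,x[1])_{\mathfrak p}=\mathrm{Hom}(c_{\mathfrak p},x_{\mathfrak p}[1])$: this is clear for shifts of $A$, and passes to all perfect $c$ by the five lemma and by taking summands. The image of $\delta g$ there is $0$ for all $\mathfrak p$, because $\delta_{\mathfrak p}$ is phantom. So $\delta g=0$. Hence g-pure equals pure, and $\mathrm{Zg}=\mathrm{GZg}$. For a quasi-compact quasi-separated scheme, the affine opens therefore form a cover as in the question.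

**The projective line.** Let $\mathcal T=D_{qc}(\mathbb P^1_k)$ with homogeneous coordinates $x_0,x_1$. The sequence
$$0\to\mathcal O\xrightarrow{(x_0,x_1)}\mathcal O(1)^2\xrightarrow{(x_1,-x_0)}\mathcal O(2)\to0\tag{1}$$
does not split, since $\mathrm{Hom}(\mathcal O(2),\mathcal O(1))=H^0(\mathcal O(-1))=0$. Its class $h:\mathcal O(2)\to\mathcal O[1]$ is a nonzero element of $H^1(\mathbb P^1,\mathcal O(-2))\cong k$. Now $x_ih\in H^1(\mathbb P^1,\mathcal O(-1))=0$, and at each point one of $x_0,x_1$ is invertible; so $h$ is locally zero. It is not phantom, because its source is compact and $h\ne0$. So on $\mathbb P^1$ there is a g-pure triangle that is not pure. But two affine lines cover $\mathbb P^1$, so this is not a counterexample to the question. The cover is there to remove exactly this defect.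

**Spreading out.** A sensible first attempt at a positive answer starts from stalks. At a stalk nothing goes wrong. In $\mathcal T_{\mathcal P}^\omega$, the idempotent completion of $\mathcal T^\omega/\mathcal P$, the zero ideal is prime: if $a\otimes b=0$ then $(a\oplus a[1])\otimes(b\oplus b[1])=0$ with both factors in $\mathcal T^\omega/\mathcal P$, so $a=0$ or $b=0$. The stalk of $\mathcal T_{\mathcal P}$ at this prime is $\mathcal T_{\mathcal P}$ itself, so g-pure triangles in $\mathcal T_{\mathcal P}$ are pure. Now try to spread this out. If $f:\mathbf 1\to x$ is locally zero, then by (N) it factors through some $a\in\mathcal P$, and it dies on the neighbourhood $U=\operatorname{Spc}(\mathcal T^\omega)\setminus\operatorname{supp}(a)$ of $\mathcal P$. The argument stops here: $U$ depends on $f$. Infinitely many locally zero maps may need smaller and smaller neighbourhoods, with none that serves for all of them.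

This suggests what to build: a point every neighbourhood of which contains a *whole* projective line. The spectrum is always quasi-compact, so it cannot be the union of infinitely many disjoint nonempty clopen sets. If we take infinitely many disjoint copies of $\mathbb P^1$, each clopen, they must leave room for a further point, and we make them accumulate at it.

## Projective lines accumulating at a point

To turn such a space into a tt-category we need the following lemma. It says that suitable sheaf categories on a spectral ringed space are rigidly-compactly generated.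

**Lemma 1.** Let $(Y,\mathcal O_Y)$ be a ringed space whose underlying space is spectral of finite Krull dimension $d$.
(a) Dualizable objects of $D(Y)=D(\mathrm{Mod}\,\mathcal O_Y)$ are compact in $D(Y)$.
(b) Let $\mathcal G$ be a set of dualizable objects containing $\mathcal O_Y$ and closed, up to isomorphism, under $\otimes^L$ and duals. Then $\mathrm{loc}(\mathcal G)\subseteq D(Y)$ is a rigidly-compactly generated tt-category with compact part $\mathrm{thick}(\mathcal G)$.

*Proof.* (a) On a spectral space $H^i(Y,-)$ commutes with direct sums (Stacks Project, *Cohomology*), and $H^i(Y,-)=0$ for $i>d$ (Scheiderer; Stacks Project, *Cohomology*). As $\Gamma$ has finite cohomological dimension, $R\Gamma$ of an unbounded complex may be computed by any quasi-isomorphic complex of $\Gamma$-acyclic modules, and every complex has such a resolution (Hartshorne, *Residues and Duality*, I.5.3). Let $M_j$ be complexes with acyclic resolutions $A_j$. Direct sums are exact, so $\bigoplus A_j$ resolves $\bigoplus M_j$. Its terms are $\Gamma$-acyclic because $H^i$ commutes with direct sums. Hence $R\Gamma(\bigoplus M_j)=\Gamma(\bigoplus A_j)=\bigoplus\Gamma(A_j)=\bigoplus R\Gamma(M_j)$,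 so $\mathcal O_Y$ is compact. If $g$ is dualizable, then $\mathrm{Hom}(g,-)=\mathrm{Hom}(\mathcal O_Y,g^\vee\otimes-)$ commutes with coproducts.

(b) For $g\in\mathcal G$ the objects $x$ with $g\otimes x\in\mathrm{loc}(\mathcal G)$ form a localizing subcategory containing $\mathcal G$, hence containing $\mathrm{loc}(\mathcal G)$. So for $x\in\mathrm{loc}(\mathcal G)$ the objects $y$ with $y\otimes x\in\mathrm{loc}(\mathcal G)$ form a localizing subcategory containing $\mathcal G$. Thus $\mathrm{loc}(\mathcal G)$ is closed under $\otimes$, and it contains the unit. By (a), $\mathcal G$ is a set of compact generators, and by a theorem of Neeman the compact part is $\mathrm{thick}(\mathcal G)$. Internal homs exist by Brown representability. Objects of $\mathrm{thick}(\mathcal G)$ are rigid, with duals in $\mathrm{thick}(\mathcal G)$. Conversely rigid objects are compact because $\mathbf 1$ is. $\square$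

**The ringed space.** Let $k$ be a field and let $C_n$ ($n\ge1$) be copies of $\mathbb P^1_k$. Put $X=\{\infty\}\sqcup\bigsqcup_nC_n$. Declare $V\subseteq X$ open if every $V\cap C_n$ is open and, in case $\infty\in V$, also $C_n\subseteq V$ for almost all $n$. Let $\mathcal O_X(V)$ be the set of families $(s_n)\in\prod_n\mathcal O(V\cap C_n)$, together with, in case $\infty\in V$, an element $s_\infty\in k$ such that $s_n=s_\infty$ for $n\gg0$. Recall that $\mathcal O(C_n)=k$.

This is a sheaf of $k$-algebras: if $V=\bigcup V_i$ and $\infty\in V$, then $\infty$ lies in some $V_i$, and the condition for $n\gg0$ can be read off on that $V_i$. Write $X_{\ge N}=\{\infty\}\cup\bigcup_{n\ge N}C_n$. Each $C_n$ and each $X_{\ge N}$ is open and closed, and the $X_{\ge N}$ form a neighbourhood basis of $\infty$. A section near $\infty$ is constant on some $X_{\ge N}$, so $\mathcal O_{X,\infty}=k$.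

The space $X$ is spectral of Krull dimension $1$.

- It is quasi-compact: in an open cover, a member containing $\infty$ contains almost all $C_n$, and the finitely many others are quasi-compact. The same holds for each $X_{\ge N}$.
- The quasi-compact opens of the $C_n$, together with the $X_{\ge N}$, form a basis of quasi-compact opens that is closed under nonempty finite intersections. So finite intersections of quasi-compact opens are quasi-compact.
- An irreducible closed set that meets $C_n$ lies in $C_n$, since $C_n$ is clopen; otherwise it is $\{\infty\}$. So $X$ is sober of dimension $1$.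

**The category.** Let $\mathcal O_{C_n}(m)$ be $\mathcal O(m)$ on $C_n$ extended by $0$. It is a direct summand of the invertible module that is $\mathcal O(m)$ on $C_n$ and $\mathcal O$ on $X\setminus C_n$. So it is flat and dualizable, with dual $\mathcal O_{C_n}(-m)$. Moreover $\mathcal O_{C_n}(a)\otimes\mathcal O_{C_n}(b)=\mathcal O_{C_n}(a+b)$, and the tensor product vanishes for two different curves. So $\mathcal G=\{0,\mathcal O_X\}\cup\{\mathcal O_{C_n}(m)\}_{n\ge1,\,m\in\mathbb Z}$ satisfies the hypothesis of Lemma 1(b), and we put
$$\mathcal T:=\mathrm{loc}(\mathcal G)\subseteq D(X).$$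

## Serre duality at every neighbourhood of $\infty$: proof of Theorem A

The class $h$ of (1) lives on each $C_n$. Given a cover, we find a member $U$ that contains a whole $C_n$, and show that $\mathcal O_{C_n}$ is then an indecomposable pure-injective of $\mathcal T(U)$ that is not g-pure-injective.

**Step 1: a prime $\mathcal P_\infty$ at the accumulation point, and control near it.** The functor $\mathcal T^\omega\to D(k)$, $c\mapsto c_\infty$, is exact and monoidal, and in $D(k)$ a tensor product vanishes only if a factor does. So $\mathcal P_\infty=\{c\in\mathcal T^\omega:c_\infty=0\}$ is a prime; it is proper because $\mathbf 1_\infty=k$. We claim: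
$$\text{if }c\in\mathcal P_\infty,\text{ then }c|_{X_{\ge N}}=0\text{ for some }N.\tag{2}$$
Put $M=c^\vee\otimes c$. As $c$ is dualizable and restriction is monoidal, $\mathrm{End}_{D(V)}(c|_V)=H^0(V,M)$ for every open $V$. Let $I$ be a K-injective representative of $M$. Then $H^0(V,M)=H^0(\Gamma(V,I))$, so
$$\operatorname{colim}_{V\ni\infty}H^0(V,M)=H^0(I_\infty)=H^0(c_\infty^\vee\otimes c_\infty)=0.$$
Hence the identity of $c|_V$ is zero for some $V\ni\infty$, so $c|_V=0$, and $V\supseteq X_{\ge N}$ for some $N$.

**Step 2: reduction to one curve.** Given a cover by quasi-compact opens, let $U$ be a member containing $\mathcal P_\infty$, with complement $Z=\operatorname{supp}(c)$. As $\mathcal P_\infty\notin\operatorname{supp}(c)$, we have $c\in\mathcal P_\infty$. Choose $N$ as in (2) and put $n=N$. Let $e=\mathcal O_{C_n}$ and write $\mathbf 1=e\oplus e'$. Then $e\otimes e'=0$, $e\otimes e=e$, and $e,e'$ are self-dual. Write $L_m=\mathcal O_{C_n}(m)$, so $L_0=e$ and $e\otimes L_m=L_m$.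

Since $C_n\subseteq X_{\ge N}$, all stalks of $e\otimes c$ vanish, so $e\otimes c=0$. For $d\in\mathcal T^\omega_Z$ we get $\operatorname{supp}(e\otimes d)=\operatorname{supp}e\cap\operatorname{supp}d\subseteq\operatorname{supp}(e\otimes c)=\emptyset$, so $e\otimes d=0$. If $y\in e\otimes\mathcal T$, then $e'\otimes y=0$, and
$$\mathrm{Hom}(d,y)=\mathrm{Hom}(e'\otimes d,y)=\mathrm{Hom}(d,e'\otimes y)=0.$$
Put $\mathcal B=\mathcal T(U)$ with quotient functor $q^*:\mathcal T\to\mathcal B$. By (L),
$$\mathrm{Hom}_{\mathcal B}(q^*x,q^*y)=\mathrm{Hom}_{\mathcal T}(x,y)\qquad(x\in\mathcal T,\ y\in e\otimes\mathcal T).\tag{3}$$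
As $L_a$ is dualizable and $C_n$ is clopen,
$$\mathrm{Hom}_{\mathcal T}(L_a,L_b[i])=H^i(X,L_{b-a})=H^i(\mathbb P^1,\mathcal O(b-a)).\tag{4}$$
Put $w=q^*L_0$.

**Step 3: $w$ is indecomposable.** By (3) and (4), $\mathrm{End}_{\mathcal B}(w)=H^0(\mathbb P^1,\mathcal O)=k$, a field.

**Step 4: $w$ is pure-injective.** We represent $\mathrm{Hom}_{\mathcal B}(-,w[1])$ as the dual of maps out of a single compact object, as for $\mathbb F_p$ above. Fix an isomorphism $\mathrm{tr}:\mathrm{Hom}_{\mathcal B}(q^*L_2,w[1])=H^1(\mathbb P^1,\mathcal O(-2))\cong k$. For $z\in\mathcal B$ let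
$$\Phi_z:\mathrm{Hom}_{\mathcal B}(z,w[1])\to\mathrm{Hom}_k(\mathrm{Hom}_{\mathcal B}(q^*L_2,z),k),\qquad f\mapsto(g\mapsto\mathrm{tr}(fg)).$$
Both sides are cohomological in $z$ and send coproducts to products (on the right because $q^*L_2$ is compact), and $\Phi$ is natural. By the five lemma, the objects $z$ for which all $\Phi_{z[i]}$, $i\in\mathbb Z$, are isomorphisms form a localizing subcategory. We check that it contains generators of $\mathcal B$. For $g\in\mathcal G$ write $g=(e\otimes g)\oplus(e'\otimes g)$. The object $e\otimes g$ is $0$ or some $L_m$. So the following two cases suffice.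

For $z=q^*(e'\otimes g)$ both sides vanish in all shifts. By (3), $\mathrm{Hom}_{\mathcal B}(z[i],w[1])=\mathrm{Hom}_{\mathcal T}(g[i],e'\otimes L_0[1])=0$. On the other side, $\mathrm{Hom}_{\mathcal B}(q^*L_2,z[i])=\mathrm{Hom}_{\mathcal B}(q^*L_2,q^*(e\otimes e'\otimes g)[i])=0$, as $L_2=e\otimes L_2$ and $e$ is self-dual.

For $z=q^*L_m$, by (3) and (4), the map $\Phi_{z[i]}$ is induced, up to sign, by the cup product
$$H^{1-i}(\mathbb P^1,\mathcal O(-m))\times H^i(\mathbb P^1,\mathcal O(m-2))\to H^1(\mathbb P^1,\mathcal O(-2)).$$
For $i\neq0,1$ both groups are $0$. For $i=0$ or $1$ this is the pairing $H^0(\mathcal O(b))\times H^1(\mathcal O(-2-b))\to H^1(\mathcal O(-2))$ with $b=m-2$, respectively $b=-m$. It is perfect by Serre duality (Hartshorne, *Algebraic Geometry*, III.5.1 and III.7.1). By hand: both groups vanish for $b<0$. For $b\ge 0$, bases are the monomials $x_0^sx_1^t$ with $s+t=b$, and the classes $x_0^{-s'-1}x_1^{-t'-1}$ with $s'+t'=b$, where $s,t,s',t'\ge0$. The product is the basis element $x_0^{-1}x_1^{-1}$ if $(s,t)=(s',t')$. Otherwise it has a nonnegative exponent and is zero in $H^1$.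 So the two bases are dual.

Hence $\Phi_z$ is an isomorphism for all $z\in\mathcal B$. If $f:z\to w[1]$ is phantom, then $fg=0$ for all $g:q^*L_2\to z$, so $\Phi_z(f)=0$ and $f=0$. So every pure triangle starting in $w$ splits.

**Step 5: $w$ is not g-pure-injective.** Let $0\neq h\in\mathrm{Hom}_{\mathcal T}(L_2,L_0[1])=H^1(\mathbb P^1,\mathcal O(-2))$. By (3), $q^*h\ne0$, so the triangle
$$w\to y\to q^*L_2\xrightarrow{q^*h}w[1]$$
does not split. We show that $q^*h$ is locally zero, so that the triangle is g-pure. Let $\mathcal Q\in\operatorname{Spc}(\mathcal B^\omega)$. The coordinates give maps $x_0,x_1:L_0\to L_1$ in $\mathcal T^\omega$. At every point of $C_n$ one of them is invertible, and off $C_n$ everything is zero; so $\mathrm{cone}(x_0)\otimes\mathrm{cone}(x_1)=0$, as one sees on stalks. As $\mathcal Q$ is prime, $q^*\mathrm{cone}(x_i)\in\mathcal Q$ for some $i$, and then $\iota^*_{\mathcal Q}q^*x_i$ is an isomorphism. But $x_i[1]\circ h\in\mathrm{Hom}_{\mathcal T}(L_2,L_1[1])=H^1(\mathbb P^1,\mathcal O(-1))=0$. So $\iota^*_{\mathcal Q}q^*h=0$.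

Thus the class of $w$ lies in $\mathrm{Zg}(\mathcal T(U))$ and not in $\mathrm{GZg}(\mathcal T(U))$. This proves Theorem A. $\square$

The obstruction to spreading out is visible here. The nonzero locally zero map $h$ on $C_n$ dies on the neighbourhood of $\mathcal P_\infty$ complementary to $\operatorname{supp}(\mathcal O_{C_n})$. No neighbourhood of $\mathcal P_\infty$ kills these maps for all $n$.

## Partitions of unity in $\mathrm{End}(\mathbf 1)$: proof of Theorem B

For affine schemes an element of a module that is locally zero is zero because $1=\sum r_i$ with each $r_i$ killing it. Theorem B says that this is the only mechanism. Let $\mathcal T\ne0$, and let $X$, $R$, $D(r)$ and $X_{\mathfrak m}$ be as in the first section. The set $D(r)=\{\mathcal P:\iota^*_{\mathcal P}r\text{ is an isomorphism}\}$ is a quasi-compact open. Recall that $R$ acts on all Hom groups, compatibly with composition.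

**Step 0: the calculus of the sets $D(r)$.** First, $r^2=0$ on $\mathrm{cone}(r)$. Write $\mathbf 1\xrightarrow r\mathbf 1\xrightarrow i\mathrm{cone}(r)\xrightarrow j\mathbf 1[1]$. Then $r\cdot i=ir=0$, so $r\cdot\mathrm{id}=sj$ for some $s$. Hence $r^2\cdot\mathrm{id}=s(r\cdot j)=0$, since $r[1]j=0$.

The set $\rho(\mathcal P)=\{r:\mathcal P\notin D(r)\}$ is a prime ideal of $R$ (Balmer, *Spectra, spectra, spectra*). Here is the argument. Commuting endomorphisms have an invertible product if and only if both are invertible, so $D(rs)=D(r)\cap D(s)$. If $r,s\in\rho(\mathcal P)$, then $\mathrm{cone}(r),\mathrm{cone}(s)\notin\mathcal P$, so $\mathrm{cone}(r)\otimes\mathrm{cone}(s)\notin\mathcal P$. On this object $r^2=s^2=0$, hence $(r+s)^3=0$. If $r+s$ were invertible at $\mathcal P$, the object would vanish there, a contradiction. So $r+s\in\rho(\mathcal P)$. Clearly $0\in\rho(\mathcal P)$ and $1\notin\rho(\mathcal P)$. It follows that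
$$D(rs)=D(r)\cap D(s),\quad D(r+s)\subseteq D(r)\cup D(s),\quad \bigcup D(r_i)=X\ \text{ if the finite sum }\sum r_i=1,\tag{5}$$
that $D(0)=\emptyset$, and that $X_{\mathfrak m}=\{\mathcal P:\rho(\mathcal P)\subseteq\mathfrak m\}$. We shall also use:

> (∗) If $d$ is compact and $\operatorname{supp}(d)\cap D(r)=\emptyset$, then some power $r^m$ acts as zero on $d$.

Indeed $\operatorname{supp}(d)\subseteq\operatorname{supp}(\mathrm{cone}\,r)$, so $d\in\langle\mathrm{cone}\,r\rangle$ by (S). It remains to see that the compact objects killed by a power of $r$ form a thick $\otimes$-ideal, since $\mathrm{cone}(r)$ is one of them. Only cones need an argument. Let $a\xrightarrow{\alpha}b\xrightarrow{\beta}c\to a[1]$ be a triangle with $r^l$ zero on $a$ and $r^{l'}$ zero on $c$. Then $\beta\circ(r^{l'}\mathrm{id}_b)=0$, so $r^{l'}\mathrm{id}_b=\alpha\sigma$ for some $\sigma:b\to a$, and $r^{l+l'}\mathrm{id}_b=\alpha(r^l\mathrm{id}_a)\sigma=0$.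

**Step 1: (2)⇒(1), from triangles to objects.** If every g-pure triangle is pure, then every pure-injective is g-pure-injective.

**Step 2: (1)⇒(2), detecting impurity by an indecomposable pure-injective.** Let $\mathrm{Mod}\text{-}\mathcal T^\omega$ be the category of additive functors $(\mathcal T^\omega)^{op}\to\mathrm{Ab}$ and $hx=\mathrm{Hom}(-,x)|_{\mathcal T^\omega}$. A map $f$ is phantom if and only if $h(f)=0$. By Krause (Invent. Math. 139 (2000), Thm 1.8, Cor. 1.9), every injective of $\mathrm{Mod}\text{-}\mathcal T^\omega$ is $h(p)$ with $p$ pure-injective, and then $\mathrm{Hom}(x,p)\cong\mathrm{Hom}(hx,hp)$ for all $x$.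

Suppose that $x\xrightarrow uy\to z\xrightarrow\delta x[1]$ is g-pure but not pure. Then $N=\ker h(u)$, which is the image of $h(\delta[-1])$, is nonzero. Choose a nonzero finitely generated $N'\subseteq N$. By Zorn's lemma it has a simple quotient $N'\to S$. Let $E(S)$ be the injective hull of $S$. The nonzero map $N'\to S\to E(S)$ extends to $hx\to E(S)=h(p)$, and this extension is $h(v)$ for some $v:x\to p$. The ring $\mathrm{End}(p)=\mathrm{End}(E(S))$ is local, as $E(S)$ is an indecomposable injective. So $p$ is an indecomposable pure-injective, and by (1) it is g-pure-injective.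

The triangle $p\to y'\to z\to p[1]$ with third map $v[1]\delta$ is g-pure, because $\delta$ is phantom at each stalk and hence so is $v[1]\delta$. So it splits, that is, $v[1]\delta=0$. Then $v\circ\delta[-1]=0$, so $v$ factors through $u$. Hence $h(v)$ vanishes on $N=\ker h(u)\supseteq N'$, where it was nonzero by construction: a contradiction.

**Step 3: (2)⇔(3), reduction to maps out of the unit.** Assume (2) and let $f:\mathbf 1\to x$ be locally zero. The triangle with third map $f$ is g-pure, hence pure, so $f$ is phantom with compact source and $f=0$. Conversely, assume (3), let $\delta:z\to x[1]$ be the third map of a g-pure triangle, and let $g:c\to z$ with $c$ compact. Then $\iota^*_{\mathcal P}(\delta g)=0$ for each $\mathcal P$, as $\iota^*_{\mathcal P}\delta$ is phantom and $\iota^*_{\mathcal P}c$ is compact. As $\iota^*_{\mathcal P}$ is monoidal, the adjoint map $\mathbf 1\to c^\vee\otimes x[1]$ of $\delta g$ is locally zero. By (3) it is zero, so $\delta g=0$.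

**Step 4: in (4), quasi-compact opens suffice.** Refine a finite open cover $\{U_i\}$ by finitely many quasi-compact opens $V_j\subseteq U_{i(j)}$, apply (4) to the $V_j$ to get elements $r'_j$, and put $r_i=\sum_{i(j)=i}r'_j$. By (5), $D(r_i)\subseteq\bigcup_{i(j)=i}D(r'_j)\subseteq U_i$. (An empty sum is $0$, and $D(0)=\emptyset$.)

**Step 5: (3)⇒(4), a cover makes a locally zero map.** Let $X=U_1\cup\dots\cup U_n$ with $U_i=X\setminus\operatorname{supp}(a_i)$, $a_i$ compact. Complete the coevaluation $\eta_i$ to a triangle $b_i\xrightarrow{\xi_i}\mathbf 1\xrightarrow{\eta_i}a_i\otimes a_i^\vee\to b_i[1]$. The map $\eta_i\otimes a_i$ is a split monomorphism (split by evaluation), so $\xi_i\otimes a_i=0$. Let $f:\mathbf 1\to x$ be the map to the cone of $(\xi_i):\bigoplus_ib_i\to\mathbf 1$; so $f\xi_i=0$ for all $i$. If $\mathcal P\in U_i$, then $a_i\in\mathcal P$, so $\iota^*_{\mathcal P}\xi_i$ is an isomorphism, and $f\xi_i=0$ gives $\iota^*_{\mathcal P}f=0$. As the $U_i$ cover $X$, the map $f$ is locally zero, so $f=0$ by (3). Hence $(\xi_i)$ has a section: there are $t_i:\mathbf 1\to b_i$ with $\sum\xi_it_i=1$.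

Put $r_i=\xi_it_i\in R$. Then $\sum r_i=1$ and $r_i\otimes a_i=0$. If $\mathcal P\in D(r_i)$, then on $\iota_{\mathcal P}^*a_i$ the element $r_i$ is both invertible and zero, so $\iota^*_{\mathcal P}a_i=0$. By (Q), $a_i\in\mathcal P$, that is, $\mathcal P\in U_i$.

**Step 6: (4)⇒(3), a partition of unity kills locally zero maps.** Let $f:\mathbf 1\to x$ be locally zero. By (N), for each $\mathcal P$ the map $f$ factors through some $a\in\mathcal P$, and $\mathcal P\in X\setminus\operatorname{supp}(a)$. By quasi-compactness there are compact $a_1,\dots,a_n$ such that $f$ factors through each $a_i$ and the sets $U_i=X\setminus\operatorname{supp}(a_i)$ cover $X$. Take $r_i$ as in (4). Since $D(r_i)\cap\operatorname{supp}(a_i)=\emptyset$, (∗) gives an $m$ with $r_i^m\,\mathrm{id}_{a_i}=0$ for all $i$, so $r_i^mf=0$ for all $i$. As $\sum r_i=1$, the elements $r_i^m$ generate the unit ideal, so $f=0$.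

**Step 7: preparation for (5).** Let $\mathfrak m\subset R$ be maximal.

(α) *If $D(t)\subseteq D(a)$, then $t^m\in aR$ for some $m$.* As $\operatorname{supp}(\mathrm{cone}\,a)\cap D(t)=\emptyset$, (∗) says that some $t^m$ kills $\mathrm{cone}(a)$. So $\mathbf 1\xrightarrow{t^m}\mathbf 1\to\mathrm{cone}(a)$ is zero, and $t^m$ factors through $a:\mathbf 1\to\mathbf 1$.

(β) *If $X_{\mathfrak m}\subseteq W$ with $W\subseteq X$ open, then $D(t)\subseteq W$ for some $t\notin\mathfrak m$.* The sets $D(r)\setminus W$ with $r\notin\mathfrak m$ are closed in the constructible topology of $X$, which is compact. They are directed downwards, since $D(rs)=D(r)\cap D(s)$, and their intersection $X_{\mathfrak m}\setminus W$ is empty. So one of them is empty.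

(γ) *If $a\in\mathfrak m$, then $X_{\mathfrak m}\not\subseteq D(a)$.* Otherwise (β) gives $t\notin\mathfrak m$ with $D(t)\subseteq D(a)$, and (α) gives $t^m\in aR\subseteq\mathfrak m$, a contradiction. With $a=0$ this says $X_{\mathfrak m}\ne\emptyset$.

(δ) *Every point of $X_{\mathfrak m}$ specializes in $X_{\mathfrak m}$ to a closed point of $X_{\mathfrak m}$.* The space $X_{\mathfrak m}$ is an intersection of constructible-closed sets, so it is quasi-compact. By Zorn's lemma the closure of a point in $X_{\mathfrak m}$ contains a minimal nonempty closed subset, which is a single point as $X_{\mathfrak m}$ is $T_0$.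

**Step 8: (5)⇒(4).** Let $X=U_1\cup\dots\cup U_n$. Given $\mathfrak m$, some $U_i$ contains the unique closed point of $X_{\mathfrak m}$. By (δ) all points of $X_{\mathfrak m}$ specialize to it, and open sets are stable under generization, so $X_{\mathfrak m}\subseteq U_i$. By (β), $D(t)\subseteq U_i$ for some $t\notin\mathfrak m$. The elements $t$ obtained for all $\mathfrak m$ lie in no common maximal ideal, so $\sum_jc_jt_j=1$ for finitely many of them, with $D(t_j)\subseteq U_{i(j)}$. Put $r_i=\sum_{i(j)=i}c_jt_j$. Then $\sum r_i=1$ and, by (5), $D(r_i)\subseteq U_i$.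

**Step 9: (4)⇒(5).** By (γ) and (δ), $X_{\mathfrak m}$ has a closed point. Suppose that $\mathcal P\ne\mathcal Q$ are two closed points of $X_{\mathfrak m}$. Let $U_1$ and $U_2$ be the complements in $X$ of $\overline{\{\mathcal P\}}$ and $\overline{\{\mathcal Q\}}$. These closures meet $X_{\mathfrak m}$ in $\{\mathcal P\}$ and $\{\mathcal Q\}$, so $X_{\mathfrak m}\subseteq U_1\cup U_2$. By (β), $D(t)\subseteq U_1\cup U_2$ for some $t\notin\mathfrak m$. Choose $u\in R$ with $a=1-tu\in\mathfrak m$ and put $U_3=D(a)$. As $tu+a=1$, (5) gives $D(tu)\cup D(a)=X$, so $U_1,U_2,U_3$ cover $X$. Take $r_1+r_2+r_3=1$ as in (4). Some $r_i\notin\mathfrak m$, and then $X_{\mathfrak m}\subseteq D(r_i)\subseteq U_i$. For $i=1$ this contradicts $\mathcal P\in X_{\mathfrak m}$, for $i=2$ it contradicts $\mathcal Q\in X_{\mathfrak m}$, and for $i=3$ it contradicts (γ). This proves Theorem B. $\square$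

*Check on $\mathbb P^1$.* For $D_{qc}(\mathbb P^1_k)$ we have $R=k$, so $\mathfrak m=0$ and $X_{\mathfrak m}=\mathbb P^1$, which has many closed points. For $D(A)$ we have $R=A$ and $X_{\mathfrak m}=\operatorname{Spec}A_{\mathfrak m}$, with one closed point.

## Local criterion, graded comparison and dimension zero: proof of Corollary C

**Part (a).** If $\{U_i\}$ is a cover as in the question, then each $\mathcal P$ lies in some $U_i$. Here $\mathcal T(U_i)\ne0$, and it satisfies condition 5 by Theorem B. Conversely, neighbourhoods $U$ as described cover the spectrum, and Theorem B gives $\mathrm{Zg}(\mathcal T(U))=\mathrm{GZg}(\mathcal T(U))$ for each.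

**Part (b).** If $\mathcal T=0$ there is nothing to prove. Otherwise we check condition 5. Here $R=R^0$. Under the homeomorphism, $D(r)$ for $r\in R^0$ becomes the set of homogeneous primes not containing $r$, so $X_{\mathfrak m}\cong\operatorname{Spec}^h(R^\bullet_{\mathfrak m})$, where we invert $R^0\setminus\mathfrak m$. The degree-zero part $R^0_{\mathfrak m}$ of the graded-commutative ring $R^\bullet_{\mathfrak m}$ is local. Let $a,b$ be homogeneous non-units of equal degree. If $a+b$ were a unit with inverse $c$, then $ac+bc=1$ in the local ring $R^0_{\mathfrak m}$, so $ac$ or $bc$ would be a unit, and hence $a$ or $b$ would be, a contradiction. A homogeneous multiple of a homogeneous non-unit is a non-unit. So the homogeneous non-units are exactly the homogeneous elements of the homogeneous ideal that they span. This ideal is proper, it contains every proper homogeneous ideal, and it is prime, because a product of homogeneous units is a unit. It is therefore the unique closed point of $\operatorname{Spec}^h(R^\bullet_{\mathfrak m})$.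

**Part (c), dimension zero.** We check condition 4. A zero-dimensional spectral space is profinite, so a finite open cover $\{U_i\}$ is refined by a finite clopen partition $X=\bigsqcup V_j$. By Balmer (*Supports and filtrations…*, Thm 2.11), $\mathbf 1=\bigoplus\mathbf 1_j$ with $\operatorname{supp}\mathbf 1_j=V_j$. Let $e_j\in R$ be the corresponding orthogonal idempotents, so $\sum e_j=1$. The cone of $e_j$ is $\bigoplus_{l\ne j}(\mathbf 1_l\oplus\mathbf 1_l[1])$, so $D(e_j)=V_j$. For each $j$ choose $i(j)$ with $V_j\subseteq U_{i(j)}$, and put $r_i=\sum_{i(j)=i}e_j$. Then $\sum r_i=1$ and $D(r_i)\subseteq U_i$.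

**Part (c), the spectrum in Theorem A.** Let $\mathcal T$ be the category of Theorem A. We show that
$$\operatorname{Spc}(\mathcal T^\omega)=\{\mathcal P_\infty\}\sqcup\bigsqcup_{n\ge1}\mathbb P^1_k\quad\text{with each }\mathbb P^1_k\text{ clopen}.\tag{6}$$
Let $e_n=\mathcal O_{C_n}$ and $\mathbf 1=e_n\oplus e'_n$. As $e_n\otimes e_n'=0$, a prime $\mathcal Q$ contains exactly one of $e_n,e_n'$. So $\operatorname{supp}(e_n)$ and $\operatorname{supp}(e'_n)$ are disjoint closed sets that cover the spectrum, and $\operatorname{supp}(e_n)$ is clopen.

*Primes with $e'_n\in\mathcal Q$.* These are the points of $\operatorname{supp}(e_n)$. The restriction of $\mathcal T$ to this open set is the quotient by $\mathrm{loc}(\langle e'_n\rangle)$, which is $e_n\otimes\mathcal T=\mathrm{loc}\{\mathcal O_{C_n}(m)\}_m$. Since $C_n$ is clopen, this is $\mathrm{loc}\{\mathcal O(m)\}_m=D_{qc}(\mathbb P^1)$, with compact part $\mathrm{Perf}(\mathbb P^1)$. So $\operatorname{supp}(e_n)\cong\operatorname{Spc}(\mathrm{Perf}\,\mathbb P^1)=\mathbb P^1$, and by the previous sentence each of its points has an affine neighbourhood $U$ with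 $\mathcal T(U)=D_{qc}(U)$.

*Primes containing all $e_n$.* If $c\in\mathcal P_\infty$, then (2) gives $c=(e_1\oplus\dots\oplus e_{N-1})\otimes c$ for some $N$. So $\mathcal P_\infty=\langle e_n:n\ge1\rangle$, and $\mathcal Q\supseteq\mathcal P_\infty$. Write $\mathbf 1_N=\mathcal O_{X_{\ge N}}$, extended by $0$; thus $\mathbf 1=e_1\oplus\dots\oplus e_{N-1}\oplus\mathbf 1_N$. We claim that for each $c\in\mathcal T^\omega$ there is an $N$ such that $\mathbf 1_N\otimes c$ is a finite sum of shifts of $\mathbf 1_N$. This holds for $\mathcal O_X$, and for $\mathcal O_{C_n}(m)$, where $N=n+1$ gives $0$. For cones and summands, note that $\mathrm{Hom}(\mathbf 1_N,\mathbf 1_N[i])=H^i(X_{\ge N},\mathcal O_X)$. As in Step 1 of the proof of Theorem A,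
$$\operatorname{colim}_NH^i(X_{\ge N},\mathcal O_X)=H^i(\mathcal O_{X,\infty})=\begin{cases}k&i=0,\\0&i\neq0.\end{cases}$$
So a map between two finite sums of shifts of $\mathbf 1_N$ becomes, after enlarging $N$, a matrix with entries in $k$ between equal shifts and $0$ between different shifts. By Gaussian elimination its cone is a finite sum of shifts of $\mathbf 1_N$. If the map is idempotent, the same holds for its image. This proves the claim for all of $\mathrm{thick}(\mathcal G)=\mathcal T^\omega$.

Now suppose that there is $c\in\mathcal Q\setminus\mathcal P_\infty$. Then $\mathbf 1_N\otimes c\in\mathcal Q$ is a finite sum of shifts of $\mathbf 1_N$ for some $N$. It is nonzero because its stalk at $\infty$ is $c_\infty\ne0$. So $\mathbf 1_N\in\mathcal Q$. Together with $e_1,\dots,e_{N-1}\in\mathcal Q$ this gives $\mathbf 1\in\mathcal Q$, a contradiction. Hence $\mathcal Q=\mathcal P_\infty$. This proves (6).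

By (6), every irreducible closed subset lies in one $\mathbb P^1$ or is $\{\mathcal P_\infty\}$, so the Krull dimension is $1$. In dimension $0$ the cover $\{X\}$ does what the question asks, so $1$ is the smallest dimension in which the property can fail. $\square$

So in Theorem A the failure sits at one point: every prime other than $\mathcal P_\infty$ has an affine neighbourhood $U$ with $\mathcal T(U)=D_{qc}(U)$, where $\mathrm{Zg}=\mathrm{GZg}$.

## Infinitely many blow-ups of the plane: proof of Theorem D

A noetherian space does not contain infinitely many disjoint nonempty clopen subsets, so the construction above cannot be used. Instead, the complete curves will be exceptional curves of infinitely many blow-ups, arranged so that every nonempty open set contains almost all of them.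

**Step 1: the space.** Let $k$ be a countable algebraically closed field and $X_0=\mathbb P^2_k$. It contains only countably many irreducible curves, say $D_1,D_2,\dots$. Choose distinct closed points $p_j\in X_0$ with $p_j\notin D_1\cup\dots\cup D_j$; this is possible because the complement of a proper closed subset has infinitely many closed points. A proper closed subset of $X_0$ is a finite union of curves and closed points, and $D_i$ contains $p_j$ only if $j<i$. So
$$\text{every proper closed subset of }X_0\text{ contains only finitely many }p_j.\tag{7}$$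
Let $X_n$ be the blow-up of $X_0$ at $p_1,\dots,p_n$, a smooth projective surface, with the natural maps $\pi_{mn}:X_m\to X_n$ for $m\ge n$. Let $X=\lim X_n$ be the limit of topological spaces, with projections $\pi_n:X\to X_n$, and let $\mathcal O_X=\operatorname{colim}\pi_n^{-1}\mathcal O_{X_n}$. As a limit of spectral spaces along spectral maps, $X$ is spectral. The generic points of the $X_n$ are compatible, and the point of $X$ that they define lies in every nonempty open set, since such a set contains some $\pi_n^{-1}(V)$ with $V\ne\emptyset$ open. So $X$ is irreducible.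

**Step 2: $X$ is noetherian of dimension at most $2$.** Let $Z\subsetneq X$ be closed. Its complement contains some $\pi_n^{-1}(V)$ with $V\subseteq X_n$ open and nonempty, so $Z\subseteq\pi_n^{-1}(D)$ with $D=X_n\setminus V$ closed of dimension at most $1$. The image of $D$ in $X_0$ is closed of dimension at most $1$, so by (7) there is $N\ge n$ such that it contains no $p_j$ with $j>N$. Let $D'=\pi_{Nn}^{-1}(D)$, a proper closed subset of $X_N$. For $m\ge N$, the map $X_m\to X_N$ is an isomorphism away from the points over $p_{N+1},\dots,p_m$, hence over a neighbourhood of $D'$. So $\pi_N^{-1}(D')\to D'$ is a homeomorphism. Since $\pi_n^{-1}(D)=\pi_N^{-1}(D')$, the set $Z$ is homeomorphic to a closed subset of $D'$, which is noetherian of dimension at most $1$. This holds for every proper closed $Z$. So every descending chain of closed subsets of $X$ becomes stationary, and $\dim X\le2$.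

**Step 3: the category and its compact part.** Let $\mathcal G=\bigcup_nL\pi_n^*\mathrm{Perf}(X_n)\subseteq D(X)$ (a set of isomorphism classes). Each $L\pi_n^*$ is monoidal and $\pi_n=\pi_{mn}\pi_m$. So $\mathcal G$ consists of dualizable objects, contains $\mathcal O_X$, and is closed under $\otimes^L$ and duals. By Lemma 1, $\mathcal T=\mathrm{loc}(\mathcal G)$ is a rigidly-compactly generated tt-category with $\mathcal T^\omega=\mathrm{thick}(\mathcal G)$.

We claim that $L\pi_n^*:\mathrm{Perf}(X_n)\to D(X)$ is fully faithful. By duality it suffices that $H^i(X_n,M)\to H^i(X,L\pi_n^*M)$ is an isomorphism for $M$ perfect (apply this to $M=A^\vee\otimes B$). As $M$ is represented by a bounded complex of vector bundles, the five lemma reduces us to a vector bundle $V$. Then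
$$\pi_n^*V=\pi_n^{-1}V\otimes_{\pi_n^{-1}\mathcal O_{X_n}}\operatorname{colim}_{m}\pi_m^{-1}\mathcal O_{X_m}=\operatorname{colim}_{m\ge n}\pi_m^{-1}\pi_{mn}^*V,$$
so $H^i(X,\pi_n^*V)=\operatorname{colim}_mH^i(X_m,\pi_{mn}^*V)$ (Stacks Project, *Cohomology*, cohomology of limits of spectral spaces). By the projection formula and $R\pi_{mn,*}\mathcal O_{X_m}=\mathcal O_{X_n}$, each term is $H^i(X_n,V)$.

So $\mathcal G$ is an increasing union of idempotent-complete full triangulated subcategories. Hence it is already thick, and
$$\mathcal T^\omega=\bigcup_n\mathrm{Perf}(X_n).\tag{8}$$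

**Step 4: $\operatorname{Spc}(\mathcal T^\omega)\cong X$.** Recall (Thomason–Balmer) that $\operatorname{Spc}(\mathrm{Perf}\,X_n)=X_n$, with $x$ corresponding to $\{a:a_x=0\}$. For $y\in X_m$ over $x\in X_n$ and $a\in\mathrm{Perf}(X_n)$, we have $(L\pi_{mn}^*a)_y=0$ if and only if $a_x=0$, since a perfect complex over a local ring vanishes if and only if its reduction to the residue field does. So pullback along $\mathrm{Perf}(X_n)\to\mathrm{Perf}(X_m)$ induces $\pi_{mn}$ on spectra. Consider
$$\operatorname{Spc}(\mathcal T^\omega)\to\lim_n\operatorname{Spc}(\mathrm{Perf}\,X_n)=\lim_nX_n=X,\qquad\mathcal Q\mapsto(\mathcal Q\cap\mathrm{Perf}(X_n))_n.$$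
It is bijective, with inverse $(\mathcal Q_n)\mapsto\bigcup\mathcal Q_n$. Indeed compatibility gives $(\bigcup_m\mathcal Q_m)\cap\mathrm{Perf}(X_n)=\mathcal Q_n$, and finitely many objects and maps in (8) lie in a single $\mathrm{Perf}(X_n)$, so the union is a prime. For $c\in\mathrm{Perf}(X_n)$, the set $\operatorname{supp}(c)$ is the preimage of $\operatorname{supp}_{X_n}(c)$. These preimages form a basis of closed sets on both sides, so the map is a homeomorphism.

**Step 5: an exceptional curve inside a given $U$.** Let $\emptyset\neq U=\operatorname{Spc}(\mathcal T^\omega)\setminus\operatorname{supp}(c)$. By (8), $c\in\mathrm{Perf}(X_n)$ for some $n$. As $U\ne\emptyset$, $\operatorname{supp}_{X_n}(c)\neq X_n$, so its image in $X_0$ is a proper closed set. By (7) there is $j>n$ such that $p_j$ is not in this image. Let $i:E\hookrightarrow X_j$ be the exceptional curve over $p_j$, so $E\cong\mathbb P^1_k$, and let $L_m=i_*\mathcal O_E(m)$, which is perfect as $X_j$ is regular. The pullback of $c$ to $X_j$ has support disjoint from $E$, so $c\otimes L_m=0$.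

Let $d$ be compact with $\operatorname{supp}d\subseteq\operatorname{supp}c$. Then $\operatorname{supp}(d\otimes L_m)\subseteq\operatorname{supp}(c\otimes L_m)=\emptyset$, so $d\otimes L_m=0$. As $d^\vee$ is a summand of $d^\vee\otimes d\otimes d^\vee$, also $d^\vee\otimes L_m=0$. So $\mathrm{Hom}(d,L_m[s])=\mathrm{Hom}(\mathbf 1,d^\vee\otimes L_m[s])=0$ for all $s$. With $q^*:\mathcal T\to\mathcal T(U)$, (L) and Step 3 give
$$\mathrm{Hom}_{\mathcal T(U)}(q^*L_2,q^*L_0[1])=\mathrm{Hom}_{\mathcal T}(L_2,L_0[1])=\mathrm{Ext}^1_{X_j}(L_2,L_0).\tag{9}$$

**Step 6: a nonzero map that is locally zero.** Let $h\in\mathrm{Ext}^1_{X_j}(L_2,L_0)$ be the class of $i_*$ of the nonsplit extension (1) on $E$. An $\mathcal O_{X_j}$-linear splitting would be $\mathcal O_E$-linear, so $h\ne0$. By (9), $q^*h\ne0$.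

Let $\mathcal Q\in\operatorname{Spc}(\mathcal T(U)^\omega)$ and consider the tensor functor $F:\mathrm{Perf}(X_j)\to\mathcal T^\omega\to\mathcal T(U)^\omega\to\mathcal T(U)_{\mathcal Q}$. Its kernel is the preimage of the prime $\mathcal Q$, so it is a prime of $\mathrm{Perf}(X_j)$, and $\ker F=\{a:a_x=0\}$ for some $x\in X_j$. Choose an affine open $V\ni x$. The scheme $V\cap E$ is affine, so the extension (1) of vector bundles splits on it, and $h|_V=0$. Now $D_{qc}(X_j)\to D_{qc}(V)$ is the localization at $\mathrm{loc}(\mathrm{Perf}_{X_j\setminus V}(X_j))$ (Thomason–Trobaugh, Neeman). By (N), $h$ factors through a perfect complex $a$ supported on $X_j\setminus V$. As $a_x=0$, we have $F(a)=0$, so $F(h)=0$. Thus $q^*h$ is locally zero.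

**Step 7: from the triangle to the Ziegler spectrum.** The triangle in $\mathcal T(U)$ with third map $q^*h:q^*L_2\to q^*L_0[1]$ is g-pure. It is not pure, because $q^*h\ne0$ has compact source. As $U\neq\emptyset$, $\mathcal T(U)\neq0$, and the implication (1)⇒(2) of Theorem B shows $\mathrm{Zg}(\mathcal T(U))\ne\mathrm{GZg}(\mathcal T(U))$. This proves Theorem D. $\square$
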